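# Gaifman normal forms over fully idempotent semirings

## 1. Three numbers and two decorations of a finite set

Let $S=\{0,1,e\}$ with the order $0<1<e$. Addition is $\max$. A product is $0$ if one of its factors is $0$, and otherwise it is the $\max$ of its factors. So
$$1+e=e,\qquad 1\cdot e=e,\qquad e\cdot e=e,\qquad 0\cdot e=0 .$$
The unit $1$ is neutral for multiplication even though $e$ lies above it, and away from $0$ both operations are the maximum.

This is a commutative semiring. Commutativity, associativity and neutrality of $0$ and $1$ are read off the definition, and $0$ annihilates. For $x(y+z)=xy+xz$: if one of $x,y,z$ is $0$, the identity is trivial; otherwise both sides equal $\max(x,y,z)$. Moreover $x+x=x$ and $x\cdot x=x$ for all $x$. We shall use three facts about $S$ constantly.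

$$\text{A finite sum in } S \text{ equals } e \text{ iff some summand is } e. \qquad (1)$$
$$\text{A finite product in } S \text{ equals } e \text{ iff all factors are non-zero and some factor is } e. \qquad (2)$$
$$\text{The map } 0\mapsto 0,\ 1\mapsto 1,\ e\mapsto 1 \text{ is a homomorphism from } S \text{ onto the Boolean semiring } \{0,1\}. \qquad (3)$$

For (3): a sum is $0$ iff all summands are $0$, and a product is $0$ iff some factor is $0$.

Now fix $n\ge 1$, let $A=\{0,1,\dots,n\}$, and call $b:=0$ the marked point. We put four numbers from $S$ on every point $a$, written $Ua,\neg Ua,Va,\neg Va$, in two ways, $\pi_1$ and $\pi_2$. In both, $\neg Ua=0$ for every $a$, $\neg Vb=0$, and $Va=0$, $\neg Va=1$ for $a\neq b$. The remaining numbers are: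

| | $Ub$ | $Ua$ for $a\ne b$ | $Vb$ |
|---|---|---|---|
| $\pi_1$ | $e$ | $1$ | $1$ |
| $\pi_2$ | $1$ | $e$ | $e$ |

Here is what this is for. The first-order sentence
$$\psi:=\exists x\,\bigl(Ux\wedge\forall y\,(y=x\vee\neg Vy)\bigr)$$
will turn out to have the number at $Ub$ as its value, so $e$ under $\pi_1$ and $1$ under $\pi_2$. A sentence that only inspects small neighborhoods of far-apart points has two ways to read $Ub$. It can read $U$ at a point without insisting that the point is $b$, or it can insist on $b$ by also reading $Vb$. Under $\pi_2$ both ways produce $e$. So such a sentence cannot have value $e$ under $\pi_1$ and $1$ under $\pi_2$, and $\psi$ is not equivalent to any sentence of that kind. In other words, Gaifman's theorem fails in the semiring $S$.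

## 2. Formulae with values in a semiring

Let $(K,+,\cdot,0,1)$ be a commutative semiring with $0\ne1$.

**Definition (fully idempotent).** $K$ is fully idempotent if $a+a=a$ and $a\cdot a=a$ for all $a\in K$. We write $\mathcal F$ for the class of all fully idempotent commutative semirings.

Examples are the min-max semirings $(K,\max,\min,a,b)$, where $K$ is linearly ordered with least element $a$ and greatest element $b$, and the lattice semirings, that is, the bounded distributive lattices $(L,\sqcup,\sqcap,\bot,\top)$. By Section 1, $S\in\mathcal F$. The semiring $S$ is not a lattice semiring: in a lattice the top element $1$ satisfies $1+a=1$ for all $a$, whereas $1+e=e\neq1$ in $S$.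

Throughout, $\tau$ is a finite relational signature, all relation symbols have arity at least $1$, and universes are finite and nonempty. Empty sums are $0$ and empty products are $1$.

**Definition (interpretation).** Let $\mathrm{Lit}_A(\tau)$ be the set of all instantiated literals $R\bar a$, $\neg R\bar a$ with $R\in\tau$ and $\bar a$ from $A$. A $K$-interpretation is a map $\pi\colon\mathrm{Lit}_A(\tau)\to K$. We consider only interpretations that are model-defining (for each atom $R\bar a$ exactly one of $\pi(R\bar a)$, $\pi(\neg R\bar a)$ is $0$) and track only positive information ($\pi(\neg R\bar a)\in\{0,1\}$).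

So an interpretation is an ordinary structure in which every true atom carries a non-zero value, while true negated atoms have value $1$. The maps $\pi_1,\pi_2$ of Section 1 are of this kind.

**Definition (value).** Formulae are in negation normal form. Literals get their $\pi$-value; equalities and inequalities get $1$ if true and $0$ if false. Disjunction is evaluated by $+$, conjunction by $\cdot$, and
$$\pi[\![\exists x\,\phi]\!]=\sum_{a\in A}\pi[\![\phi(a)]\!],\qquad \pi[\![\forall x\,\phi]\!]=\prod_{a\in A}\pi[\![\phi(a)]\!].$$

For instance, $\exists x\exists y(Ux\wedge Uy)$ has value $\sum_{a,a'}\pi(Ua)\pi(Ua')=\bigl(\sum_a\pi(Ua)\bigr)^2$. In a fully idempotent semiring this equals $\sum_a\pi(Ua)$, the value of $\exists x\,Ux$.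

Let us evaluate $\psi$ under $\pi_1,\pi_2$. The factor for $y=x=a$ is $1+\pi_j(\neg Va)$ with $\pi_j(\neg Va)\in\{0,1\}$, hence it is $1$. The factor for $y\ne a$ is $\pi_j(\neg Vy)$. Thus
$$\pi_j[\![\psi]\!]=\sum_{a\in A}\pi_j(Ua)\prod_{y\neq a}\pi_j(\neg Vy).$$
A summand with $a\ne b$ contains the factor $\pi_j(\neg Vb)=0$. In the summand $a=b$ all factors $\pi_j(\neg Vy)$ are $1$. Therefore
$$\pi_1[\![\psi]\!]=\pi_1(Ub)=e,\qquad \pi_2[\![\psi]\!]=\pi_2(Ub)=1. \qquad (4)$$

## 3. Scattered points, local sentences, and three theorems

**Definition (Gaifman graph).** $G(\pi)$ has vertex set $A$; distinct $a,b$ are adjacent iff they occur together in some atom $R\bar c$ with $\pi(R\bar c)\ne0$. Let $d$ be the distance in $G(\pi)$, with $d(a,b)=\infty$ if there is no path.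

**Definition (local formula).** Ball quantifiers at $x=a$ are evaluated by letting $\exists y\in B_r(x)\,\phi$ have the value $\sum_{b:\,d(a,b)\le r}\pi[\![\phi(a,b)]\!]$, and $\forall y\in B_r(x)\,\phi$ the corresponding product. An $r$-local formula $\phi^{(r)}(x)$ is one in which every quantifier is a ball quantifier relativized to the $r$-ball around $x$.

**Definition (local sentence).** A basic local sentence is of one of the forms
$$\exists^{\mathrm{sc}}_r(x_1,\dots,x_m)\bigwedge_i\phi^{(r)}(x_i),\qquad \forall^{\mathrm{sc}}_r(x_1,\dots,x_m)\bigvee_i\phi^{(r)}(x_i),$$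
with values $\sum\prod_i\pi[\![\phi^{(r)}(a_i)]\!]$ and $\prod\sum_i\pi[\![\phi^{(r)}(a_i)]\!]$ respectively. The outer sum or product ranges over the scattered tuples, that is, all $(a_1,\dots,a_m)$ with $d(a_i,a_j)>2r$ for $i\ne j$. A local sentence is a positive Boolean combination (using $\wedge,\vee$) of basic local sentences.

**Definition (generalized local sentence).** A generalized basic local sentence is defined in the same way, but with possibly different $r$-local formulae $\theta_i(x_i)$ for different $i$. A generalized local sentence is a positive Boolean combination of these. Every local sentence is a generalized one, so showing that no generalized local sentence works is the stronger statement.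

Example. Let $\tau=\{E\}$ with $E$ binary, $A=\{1,2,3\}$, $\pi(E12)=e$, $\pi(E23)=1$, all other atoms $0$, values in $S$. Then $G(\pi)$ is the path $1-2-3$. The $1$-local formula $\exists y\in B_1(x)\,Exy$ has value $\pi(E11)+\pi(E12)=e$ at $1$ and value $\pi(E32)+\pi(E33)=0$ at $3$. There is no pair at distance greater than $2$, so every sentence $\exists^{\mathrm{sc}}_1(x_1,x_2)\ldots$ has value $0$ here and every $\forall^{\mathrm{sc}}_1(x_1,x_2)\ldots$ has value $1$. If all symbols are unary, the graph has no edges, every ball is $\{a\}$, and scattered means pairwise distinct. In that case $\exists x\exists y(x\neq y\wedge Ux\wedge Uy)$ has, term by term, the same value as the basic local sentence $\exists^{\mathrm{sc}}_0(x_1,x_2)(Ux_1\wedge Ux_2)$.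

**Definition (normal form).** For a class $\mathcal K$ of commutative semirings, $\psi\equiv_{\mathcal K}\phi$ means $\pi[\![\psi]\!]=\pi[\![\phi]\!]$ for every $K\in\mathcal K$ and every $K$-interpretation $\pi$ of the above kind. A Gaifman normal form of $\psi$ over $\mathcal K$ is a single local sentence $\phi$ with $\psi\equiv_{\mathcal K}\phi$; the same $\phi$ has to work for all semirings of $\mathcal K$ at once.

The problem comes from Clotilde Bizière, Erich Grädel, Matthias Naaf, "Locality Theorems in Semiring Semantics", arXiv:2303.12627 (2023). The following is quoted as known. Hanf's locality theorem generalizes to all fully idempotent semirings. For every finite relational $\tau$, every $\mathrm{FO}(\tau)$-sentence has a Gaifman normal form over the class of all min-max semirings, and also over the class of all lattice semirings. Normal forms for sentences do not always exist in the natural semiring or in the tropical semiring, but neither of these is fully idempotent. In analogy to Hanf's theorem one asks: does every first-order sentence have a Gaifman normal form over $\mathcal F$? The answer is no, with the following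 precise statements.

**Theorem 1.** Over $\tau=\{U,V\}$ with $U,V$ unary, the sentence $\psi=\exists x(Ux\wedge\forall y(y=x\vee\neg Vy))$ is not $\mathcal F$-equivalent to any local sentence, nor to any generalized local sentence. More strongly, for every single $K\in\mathcal F$ that is not a lattice semiring, $\psi$ is not $\{K\}$-equivalent to any generalized local sentence.

**Theorem 2.** Let $\mathcal K\subseteq\mathcal F$. Every FO-sentence over every finite relational signature has a Gaifman normal form over $\mathcal K$ if and only if all members of $\mathcal K$ are lattice semirings.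

**Theorem 3.** Let $\tau$ be a finite relational signature. Every $\mathrm{FO}(\tau)$-sentence has a Gaifman normal form over $\mathcal F$ if and only if $\tau=\emptyset$ or $\tau$ consists of exactly one symbol, which is unary.

Because Theorem 1 speaks about each single non-lattice $K$, it also answers negatively the weaker variant in which the local sentence may depend on $K$.

## 4. Every fully idempotent semiring that is not a lattice contains $S$

**Lemma 1.** Let $K\in\mathcal F$ not be a lattice semiring. Then $K$ contains a subsemiring isomorphic to $S$.

*Proof.* First we find the equation that separates lattices from the rest. Suppose $1+a=1$ for all $a\in K$. Then $a+ab=a(1+b)=a$ and $a(a+b)=aa+ab=a+ab=a$. So the two commutative, associative, idempotent operations satisfy both absorption laws, and $K$ is a lattice with join $+$ and meet $\cdot$. It is distributive by the semiring law, its bottom is $0$ since $0+a=a$, and its top is $1$ since $1\cdot a=a$. So $K$ would be a lattice semiring.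

Hence there is $c\in K$ with $e:=1+c\neq 1$. Compute
$$1+e=1+1+c=1+c=e,\qquad e+e=e,\qquad ee=(1+c)(1+c)=1+c+c+cc=1+c=e .$$
If $e=0$, then $1=1+0=1+e=e=0$, a contradiction. So $0,1,e$ are three different elements, the set $\{0,1,e\}$ is closed under both operations, and its tables are those of $S$. $\square$

Consequently an $S$-interpretation is, after renaming, a $K$-interpretation for every non-lattice $K\in\mathcal F$. It stays model-defining and positive, and since $\{0,1,e\}$ is closed in $K$, all formulae keep their values.

## 5. The lattice normal form of $\psi$, and how it breaks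

Over lattice semirings $\psi$ does have a normal form:
$$\psi\equiv\exists x\,Ux\;\wedge\;\forall x\,(Ux\vee\neg Vx)\;\wedge\;\forall^{\mathrm{sc}}_0(x_1,x_2)(\neg Vx_1\vee\neg Vx_2). \qquad (5)$$
To check this, let $B=\{a:\pi(Va)\neq0\}$ and recall that $\pi(\neg Va)$ is $0$ on $B$ and $1$ off $B$.

- If $|B|\ge2$, every summand of $\psi$ is $0$, and on the right two distinct elements of $B$ make the third factor $0$.
- If $B=\emptyset$, then $\psi$ has value $\sum_a\pi(Ua)$. On the right, the second factor is $\prod_a(\pi(Ua)+1)=1$ and the third is $1$.
- If $B=\{b\}$, then $\psi$ has value $\pi(Ub)$. On the right, the third factor is $1$, and the second is $\pi(Ub)\cdot\prod_{a\ne b}(\pi(Ua)+1)=\pi(Ub)$. The total is $\bigl(\sum_a\pi(Ua)\bigr)\pi(Ub)=\pi(Ub)$ by absorption.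

A sensible person tries (5) over all of $\mathcal F$. It stops working exactly where $u+1=1$ and absorption were used. Under $\pi_2$ the right side of (5) is $e\cdot\bigl(1\cdot\prod_{a\ne b}(e+1)\bigr)\cdot 1=e$, while $\psi$ has value $1$. One may try to repair this by naming the marked point through $V$, as in $\exists x(Ux\wedge Vx)$. Under $\pi_2$ this gives $1\cdot e=e$, because now the value of $Vb$ gets in.

These two attempts explain the two changes made to $\pi_2$ besides lowering $Ub$. If we had left $Vb\mapsto1$ in $\pi_2$, then $\exists x(Ux\wedge Vx)$ would take the values $e$ and $1$ under the two interpretations, just as $\psi$ does. If we had left $Ua\mapsto1$ for $a\ne b$, then $\exists x\,Ux$ would do so.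

One should not try to prove that local sentences have the same value under $\pi_1$ and $\pi_2$. That is false: $\exists x\,Vx$ has value $1$ under $\pi_1$ and $e$ under $\pi_2$. What holds, and suffices, is a one-way transfer: value $e$ under $\pi_1$ forces value $e$ under $\pi_2$.

The transfer also needs room. If $m=n+1=|A|$, then in the generalized basic local sentence $\exists^{\mathrm{sc}}_0(x_1,\dots,x_{n+1})\bigl(Ux_1\wedge\bigwedge_{i\ge2}\neg Vx_i\bigr)$ every tuple lists all of $A$. A tuple with $a_1\ne b$ has the factor $\neg Vb=0$, and the others give $\pi_j(Ub)$. So this sentence has the same value as $\psi$ on our $(n+1)$-point set. We must therefore take $n$ at least as large as all tuple lengths.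

## 6. Transfer of the value $e$: proof of Theorem 1

By Lemma 1 and the remark after it, it suffices to prove: no generalized local sentence $\varphi$ satisfies $\pi[\![\varphi]\!]=\pi[\![\psi]\!]$ for all $S$-interpretations $\pi$. This gives the statement for every single non-lattice $K$, and for $\mathcal F$ because $S\in\mathcal F$. Suppose such a $\varphi$ exists. Choose $n\ge1$ at least as large as all tuple lengths $m$ of the generalized basic local sentences in $\varphi$, and take $A,b,\pi_1,\pi_2$ from Section 1.

**Step 1: zeros agree.** This step controls non-vanishing, so that afterwards only the question "is there an $e$?" remains. If two $S$-interpretations on the same universe have the same set of literals with value $0$, then: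

(Z) they have the same Gaifman graph, and every formula (with ball and scattered quantifiers allowed) has value $0$ under one iff it has value $0$ under the other.

The graph depends only on which atoms are non-zero. Hence all quantifiers range over the same sets under both interpretations. By (3), whether a value is $0$ is determined by a Boolean evaluation whose inputs record which literals are $0$, and these inputs agree. Our $\pi_1,\pi_2$ have the same zero literals, so (Z) applies to them.

**Step 2: local formulae become polynomials.** The purpose is to make the value of a local formula at a point explicit. All symbols are unary, so the Gaifman graph has no edges, every ball is $\{a\}$, and distinct elements have distance $\infty$. Let $\theta(x)$ be $r$-local. At $x=a$ each ball quantifier ranges over $\{a\}$ only, so the value is that of the quantifier-free formula obtained by deleting the quantifiers and replacing all variables by $x$. In it, $x=x$ has value $1$ and $x\ne x$ has value $0$. Expanding by distributivity, and dropping repeated factors by idempotence, we obtain finitely many monomials $\mu_k$, each a finite set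 of literals among $Ux,\neg Ux,Vx,\neg Vx$. They depend only on $\theta$, and
$$\theta^j(a):=\text{value of }\theta\text{ at }a\text{ under }\pi_j=\sum_k\prod_{\lambda\in\mu_k}\pi_j(\lambda(a))\qquad(a\in A,\ j=1,2).$$

**Step 3: where an $e$ can come from.** We show two facts.

(i) For $a\neq b$: $\theta^1(a)\in\{0,1\}$. All literals at $a$ have $\pi_1$-value in $\{0,1\}$, and $\{0,1\}$ is closed under the operations.

(ii) If $\theta^1(b)=e$, then $\theta^2(b)=e$, or $\theta^2(a)=e$ for all $a\ne b$. By (1), some $\mu_k$ has $\pi_1$-value $e$ at $b$. By (2), all its literals are non-zero at $b$; as $\neg Ub$ and $\neg Vb$ have value $0$, we get $\mu_k\subseteq\{Ux,Vx\}$. Since $Ub$ is the only literal with $\pi_1$-value $e$, we have $Ux\in\mu_k$. If $Vx\in\mu_k$, then $\mu_k$ has $\pi_2$-value $1\cdot e=e$ at $b$, so $\theta^2(b)=e$ by (1). Otherwise $\mu_k=\{Ux\}$, which has $\pi_2$-value $e$ at every $a\ne b$, so $\theta^2(a)=e$ for all $a\neq b$.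

**Step 4: basic sentences transfer $e$.** We prove the claim:

(C) If $F$ is a generalized basic local sentence with tuple length $m\le n$ and $\pi_1[\![F]\!]=e$, then $\pi_2[\![F]\!]=e$.

*Existential case:* $F=\exists^{\mathrm{sc}}_r(x_1,\dots,x_m)\bigwedge_i\theta_i(x_i)$. By (1) there is a tuple $(a_1,\dots,a_m)$ of distinct elements with $\prod_i\theta_i^1(a_i)=e$. By (2), all $\theta_i^1(a_i)$ are non-zero and $\theta_i^1(a_i)=e$ for some $i$. By (i), $a_i=b$. By (Z), all $\theta_h^2(a_h)$ are non-zero. If $\theta_i^2(b)=e$, the same tuple has product $e$ under $\pi_2$. Otherwise (ii) gives $\theta_i^2(a)=e$ for all $a\neq b$. As $m\le n<|A|$, there is $a\in A$ outside the tuple, and $a\ne b$ because $b$ is in the tuple. Replace the entry $a_i=b$ by $a$. The new tuple still has distinct entries, hence is scattered. Under $\pi_2$ its factors are the old non-zero ones for indices $h\ne i$, and $e$ at index $i$, so the product is $e$. In both cases $\pi_2[\![F]\!]=e$ by (1).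

*Universal case:* $F=\forall^{\mathrm{sc}}_r(x_1,\dots,x_m)\bigvee_i\theta_i(x_i)$. By (2), some scattered tuple has $\sum_i\theta_i^1(a_i)=e$, so by (1) $\theta_i^1(a_i)=e$ for some $i$, and $a_i=b$ by (i). By (Z), $\pi_2[\![F]\!]\ne0$, so all sums are non-zero under $\pi_2$. If $\theta_i^2(b)=e$, the same tuple has sum $e$ under $\pi_2$. Otherwise replace the entry $a_i=b$ by some $a$ outside the tuple. This is a scattered tuple, and its sum under $\pi_2$ is $e$ because $\theta_i^2(a)=e$. In both cases the product over all scattered tuples is non-zero and has a factor $e$, so $\pi_2[\![F]\!]=e$ by (2).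

**Step 5: Boolean combinations.** The purpose is to pass from basic sentences to $\varphi$. By distributivity, $\pi_j[\![\varphi]\!]=\sum_s\pi_j[\![P_s]\!]$, where each $P_s$ is a finite product of generalized basic local sentences occurring in $\varphi$, the same for $j=1,2$. By assumption and (4), $\pi_1[\![\varphi]\!]=\pi_1[\![\psi]\!]=e$. By (1), some $P=P_s$ has $\pi_1[\![P]\!]=e$. By (2), all factors of $P$ are non-zero under $\pi_1$ and some factor $F$ has $\pi_1[\![F]\!]=e$. By (Z), all factors are non-zero under $\pi_2$, and by (C), $\pi_2[\![F]\!]=e$. Hence $\pi_2[\![P]\!]=e$ and $\pi_2[\![\varphi]\!]=e$, whereas $\pi_2[\![\varphi]\!]=\pi_2[\![\psi]\!]=1$ by (4). This contradiction proves Theorem 1. $\blacksquare$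

## 7. Lattice semirings are exactly the fully idempotent semirings with Gaifman normal forms

*Proof of Theorem 2.* If all members of $\mathcal K$ are lattice semirings, take the normal form over the class of all lattice semirings, which exists by the quoted result; it works in particular for all members of $\mathcal K$. If some $K\in\mathcal K$ is not a lattice semiring, then by Theorem 1 the sentence $\psi$ is not $\{K\}$-equivalent to any local sentence, hence has no normal form over $\mathcal K$. $\blacksquare$

## 8. Replacing points by blocks: all larger signatures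

This section proves the negative half of Theorem 3. Let $\tau$ contain two symbols $P\ne Q$ of any arities, or a symbol $R$ of arity at least $2$. This is exactly the case not listed in Theorem 3. For $R$ we write $Rxy$ for $Rxy\cdots y$ and $Rxx$ for $Rx\cdots x$. The plan is to replace each point of $A$ in Section 6 by a copy of a small structure in which two atoms play the roles of $Ux$ and $Vx$.

**Step 1: the block interpretations.** Let $D$ be a finite nonempty set, $n\ge1$, and $A=D\times\{0,\dots,n\}$; call $D\times\{i\}$ block $i$. For a ground literal $\lambda$ over $D$, let $\lambda^i$ be its copy on block $i$. Fix two distinct ground atoms $\mathsf U,\mathsf V$ over $D$, each mentioning a single element. Define $\pi_1,\pi_2$ as follows. Atoms not inside one block have value $0$. For each atom $\alpha\neq\mathsf U,\mathsf V$ over $D$, the value of $\alpha^i$ is a constant $c_\alpha\in\{0,1\}$ independent of $i$ and of $j\in\{1,2\}$. $\mathsf V^i$ has value $0$ for $i\ge1$. Finally: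

| | $\mathsf U^0$ | $\mathsf U^i$ for $i\ge1$ | $\mathsf V^0$ |
|---|---|---|---|
| $\pi_1$ | $e$ | $1$ | $1$ |
| $\pi_2$ | $1$ | $e$ | $e$ |

Negative literals get the forced values in $\{0,1\}$. The zero literals of $\pi_1$ and $\pi_2$ agree, so (Z) applies. Since $\mathsf U,\mathsf V$ mention one element each, they contribute no Gaifman edges. So $G(\pi_1)=G(\pi_2)$ is a disjoint union of $n+1$ identical copies of one graph on $D$, and elements of different blocks have distance $\infty$.

**Step 2: polynomials in block literals.** Let $\theta$ be $r$-local and $p\in D$. When $\theta$ is evaluated at $(p,i)$, all quantifiers range over the $r$-ball around $(p,i)$, which is the copy in block $i$ of the $r$-ball around $p$ in the graph on $D$. Equalities inside a block have the same truth value in every block. Expanding all quantifiers into sums and products and using distributivity, we get monomials $\mu_k$ (finite sets of ground literals over $D$), depending only on $\theta$ and $p$, with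
$$\theta^j((p,i))=\sum_k\prod_{\lambda\in\mu_k}\pi_j(\lambda^i).$$

**Step 3: where an $e$ can come from.** These are the block versions of (i) and (ii).

(i$'$) $\theta^1((p,i))\in\{0,1\}$ for $i\ge1$, since all literals of block $i\geq 1$ have $\pi_1$-value in $\{0,1\}$.

(ii$'$) If $\theta^1((p,0))=e$, then $\theta^2((p,0))=e$, or $\theta^2((p,i))=e$ for all $i\ge1$. Take $\mu_k$ with $\pi_1$-value $e$ in block $0$. All its literals are non-zero in block $0$, and it contains $\mathsf U$, because $\mathsf U^0$ is the only literal with $\pi_1$-value $e$. If $\mathsf V\in\mu_k$, then in block $0$ under $\pi_2$ all literals of $\mu_k$ are non-zero (the zero literals agree) and $\mathsf V^0\mapsto e$, so the monomial has value $e$. If $\mathsf V\notin\mu_k$, note that also $\neg\mathsf U,\neg\mathsf V\notin\mu_k$, since both are $0$ in block $0$. So apart from $\mathsf U$ the monomial consists of literals $\alpha,\neg\alpha$ with $\alpha\ne\mathsf U,\mathsf V$, whose values are the same in all blocks, hence non-zero in all blocks. As $\pi_2(\mathsf U^i)=e$ for $i\ge1$, the monomial has $\pi_2$-value $e$ in every block $i\ge1$.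

**Step 4: (C) holds for block interpretations.** Let $F$ have tuple length $m\le n$ and $\pi_1[\![F]\!]=e$.

In the existential case there is a scattered tuple with $\prod_h\theta_h^1(a_h)=e$. So all factors are non-zero, $\theta_i^1(a_i)=e$ for some $i$, and by (i$'$) $a_i=(p,0)$ for some $p\in D$. By (Z), all $\theta_h^2(a_h)\ne0$. If $\theta_i^2((p,0))=e$, the same tuple has product $e$ under $\pi_2$. Otherwise $\theta_i^2((p,l))=e$ for all $l\ge1$. The tuple meets at most $m\le n$ of the $n+1$ blocks, so some block $l$ is not met, and $l\ne0$ because block $0$ is met. Replace $a_i=(p,0)$ by $(p,l)$. The new tuple is scattered, since $(p,l)$ has distance $\infty$ from all other entries. Its product under $\pi_2$ has non-zero factors, one of them $e$. So $\pi_2[\![F]\!]=e$.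

In the universal case some scattered tuple has $\sum_h\theta_h^1(a_h)=e$, so $\theta_i^1(a_i)=e$ for some $i$ and $a_i=(p,0)$. By (Z), $\pi_2[\![F]\!]\neq0$. Either $\theta_i^2((p,0))=e$ and the same tuple has sum $e$ under $\pi_2$, or the tuple with $(p,0)$ replaced by $(p,l)$, block $l$ not met, is scattered and has sum $e$ under $\pi_2$. A non-zero product with a factor $e$ equals $e$, so $\pi_2[\![F]\!]=e$.

**Step 5: consequence.** Suppose a sentence $\psi'$ satisfies $\pi_1[\![\psi']\!]=e$ and $\pi_2[\![\psi']\!]=1$ for every $n\ge1$. If a generalized local $\varphi$ were equivalent to $\psi'$ over $S$, choose $n$ at least as large as all its tuple lengths. As in Step 5 of Section 6, write $\varphi$ as a sum of products. Some product $P$ has $\pi_1$-value $e$; all its factors are non-zero under $\pi_1$, hence under $\pi_2$; one factor has $\pi_1$-value $e$, hence $\pi_2$-value $e$ by (C). So $\pi_2[\![\varphi]\!]=e\ne1$, a contradiction. It remains to supply $D,\mathsf U,\mathsf V,c_\alpha$ and $\psi'$.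

**Step 6: two symbols.** Let $D=\{p\}$, $\mathsf U=Pp\cdots p$, $\mathsf V=Qp\cdots p$, all other $c_\alpha=0$, and
$$\psi'=\exists x\bigl(Px\cdots x\wedge\forall y(y=x\vee\neg Qy\cdots y)\bigr).$$
Write $p_i=(p,i)$. For $x\neq p_0$ the factor for $y=p_0$ is $0+0=0$, since $\mathsf V^0\neq0$. For $x=p_0$ the factor for $y=p_0$ is $1+0=1$, and the factor for $y=p_i$, $i\ge1$, is $0+1=1$. So $\pi_j[\![\psi']\!]=\pi_j(\mathsf U^0)$, which is $e$ for $j=1$ and $1$ for $j=2$.

**Step 7: one symbol $R$ of arity at least $2$.** Let $D=\{p,q\}$, $\mathsf U=Rpp$, $\mathsf V=Rqq$, $c_{Rpq}=1$, all other $c_\alpha=0$, and write $p_i=(p,i)$, $q_i=(q,i)$. Let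
$$\psi'=\exists x\Bigl(Rxx\wedge\forall y\bigl(y=x\vee\forall z(z=y\vee\neg Ryz\vee\neg Rzz)\bigr)\Bigr).$$
Here "$x$ is the marked point" is expressed through an edge to a point $q_0$ that satisfies $Rzz$. We compute the innermost disjunction. For $z=y$ it is $1+v$ with $v\in\{0,1\}$, so $1$. For $z\ne y$, the atom $Ryz$ is non-zero only if $(y,z)=(p_i,q_i)$ for some $i$; for all other pairs $\neg Ryz\mapsto1$ and the value is $1$. For $(p_i,q_i)$ with $i\ge1$ we have $\neg Rq_iq_i\mapsto1$, so the value is $1$. For $(p_0,q_0)$ both negated atoms are $0$, so the value is $0$. Hence $\forall z(\ldots)$ has value $0$ for $y=p_0$ and $1$ for all other $y$. For $x\ne p_0$, the factor $y=p_0$ is $0+0=0$ and the summand vanishes. For $x=p_0$, the factor $y=p_0$ is $1+0=1$ and all others are $0+1=1$, so the summand is $\pi_j(Rp_0p_0)=\pi_j(\mathsf U^0)$. Thus $\pi_1[\![\psi']\!]=e$ and $\pi_2[\![\psi']\!]=1$.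

By Step 5, in both situations $\psi'$ has no local, and not even a generalized local, equivalent over $S$, let alone over $\mathcal F$. This proves the "only if" direction of Theorem 3.

## 9. Equality alone, and a back-and-forth lemma

For the "if" direction the signature is $\emptyset$ or $\{U\}$ with $U$ unary. The Gaifman graph has no edges, so scattered tuples are the tuples of distinct elements. Put $\mathrm{true}:=(x=x)$, $\mathrm{false}:=(x\ne x)$ and, for $m\ge1$,
$$N_{\ge m}:=\exists^{\mathrm{sc}}_0(x_1,\dots,x_m)\bigwedge_i\mathrm{true},\qquad N_m:=N_{\ge m}\wedge\forall^{\mathrm{sc}}_0(x_1,\dots,x_{m+1})\bigvee_i\mathrm{false}.$$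
$N_{\ge m}$ is a sum of ones, nonempty iff $|A|\ge m$. The second conjunct of $N_m$ is a product of zeros, empty iff $|A|\le m$. So $N_{\ge m}$ has value $1$ if $|A|\ge m$ and $0$ otherwise, and $N_m$ has value $1$ if $|A|=m$ and $0$ otherwise.

The following lemma allows arbitrary literal valuations, not only model-defining ones; values of formulae are computed by the same rules.

**Lemma 2.** Let $K\in\mathcal F$, let $q\ge0$, and let $v,v'$ be arbitrary maps from $\mathrm{Lit}_A(\{U\})$ and $\mathrm{Lit}_{A'}(\{U\})$ to $K$. Color $a\in A$ by the pair $(v(Ua),v(\neg Ua))$, and $A'$ likewise by $v'$. If for every color the numbers of elements of that color in $A$ and in $A'$ agree after applying $\min(\cdot,q)$, then every sentence of quantifier rank at most $q$ has the same value under $v$ and $v'$.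

*Proof.* Call $j$-tuples $\bar a$ from $A$ and $\bar a'$ from $A'$ matching if they have the same equality type and the same colors entry by entry. We show by induction on formulae: if $j\le q$ and $\bar a,\bar a'$ match, every formula with free variables among $x_1,\dots,x_j$ and rank at most $q-j$ has equal values at $\bar a$ and $\bar a'$. For literals, equalities and inequalities this is the definition of matching; $\wedge$ and $\vee$ are immediate. Consider $\exists y\,\eta$ or $\forall y\,\eta$ (with $y$ renamed to $x_{j+1}$); its rank is at least $1$, so $j<q$. For every $a\in A$ we find $a'\in A'$ such that $(\bar a,a)$ and $(\bar a',a')$ match. If $a=a_i$, take $a'=a_i'$. If $a$ is new, of color $\chi$, and exactly $i$ distinct elements of color $\chi$ occur in $\bar a$, then $i\le j$ and $A$ has at least $i+1\le q$ elements of color $\chi$. By hypothesis $A'$ also has at least $i+1$ of them, and only $i$ occur in $\bar a'$, so a new one exists. By the induction hypothesis $\eta$ has the same value at $(\bar a,a)$ and $(\bar a',a')$. By symmetry, the sets of values of the instances of $\eta$ coincide on both sides. By idempotence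 a sum or product depends only on the set of its terms, so the values agree. The case $j=0$ is the lemma. $\square$

*The case $\tau=\emptyset$.* All values lie in $\{0,1\}$, which is a copy of the Boolean semiring inside $K$, so they are the classical truth values. Let $\psi$ have rank $q$ and put $c:=\max(q,1)$. By Lemma 2, applied with all elements in one color, the truth value of $\psi$ is constant for $|A|\ge c$. So the disjunction of those $N_m$, $1\le m<c$, for which $\psi$ is true in size $m$, together with $N_{\ge c}$ if $\psi$ is true in sizes at least $c$, is a normal form. For an empty disjunction take $\exists^{\mathrm{sc}}_0(x_1)\,\mathrm{false}$, which has value $0$.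

## 10. The semiring of union-closed families

Now let $\tau=\{U\}$. We need one local sentence that works for all $K\in\mathcal F$ at once. The plan is to find, for each structure, a single most general semiring from which the values in all other $K$ follow.

**Definition (the semiring $\mathrm{Fr}(X)$).** For a finite set $X$, let $\mathrm{Fr}(X)$ be the set of union-closed families of subsets of $X$ (if $Y,Z$ are in the family, so is $Y\cup Z$). Put $0=\emptyset$, $1=\{\emptyset\}$,
$$W\cdot W'=\{Y\cup Y':Y\in W,\,Y'\in W'\},\qquad W+W'=W\cup W'\cup WW'.$$

Think of a set $Y$ as the monomial $\prod_{y\in Y}y$. For $X=\{a,b\}$ we have $\{\{a\}\}\cdot\{\{b\}\}=\{\{a,b\}\}$ and $\{\{a\}\}+\{\{b\}\}=\{\{a\},\{b\},\{a,b\}\}$. The extra set $\{a,b\}$ has to be there, because in every $K\in\mathcal F$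
$$a+b=(a+b)^2=a+b+ab. \qquad (6)$$

We check that $\mathrm{Fr}(X)\in\mathcal F$. $WW'$ is union-closed since $(Y_1\cup Y_1')\cup(Y_2\cup Y_2')=(Y_1\cup Y_2)\cup(Y_1'\cup Y_2')$. $W+W'$ is union-closed: a union of a member of $W$ with one of $W'$ lies in $WW'$, and a union of a member of $W$ or $W'$ with one of $WW'$ lies in $WW'$. So $W+W'$ is the smallest union-closed family containing $W$ and $W'$. Hence $+$ is associative, commutative and idempotent with neutral element $\emptyset$, and a finite sum is the union-closure of the union of its terms. The product is associative and commutative with unit $\{\emptyset\}$, and $\emptyset\cdot W=\emptyset$. $WW=W$, since $WW\subseteq W$ by union-closure and $Y=Y\cup Y$. For distributivity,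
$$W(W'+W'')=WW'\cup WW''\cup WW'W''=WW'\cup WW''\cup(WW')(WW'')=WW'+WW'',$$
using $WW=W$. Clearly $0\ne1$. Both operations are monotone with respect to $\subseteq$.

For $X\subseteq A$, let $\pi_X$ be the $\mathrm{Fr}(X)$-interpretation on $A$ with $Ua\mapsto\{\{a\}\}$, $\neg Ua\mapsto0$ for $a\in X$, and $Ua\mapsto0$, $\neg Ua\mapsto1$ for $a\notin X$.

**Lemma 3 (universality).** Let $K\in\mathcal F$ and let $v\colon X\to K$ be any map. Then $h(W)=\sum_{Y\in W}\prod_{y\in Y}v(y)$ is a homomorphism $\mathrm{Fr}(X)\to K$. If $\pi$ is a $K$-interpretation on $A$, $X=\{a:\pi(Ua)\neq0\}$ and $v(a)=\pi(Ua)$, then $h\circ\pi_X=\pi$ on literals.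

*Proof.* $h(\emptyset)=0$ and $h(\{\emptyset\})=1$. In $h(W)h(W')=\sum_{Y\in W,Y'\in W'}\prod_{y\in Y}v(y)\prod_{y\in Y'}v(y)$ each term is $\prod_{y\in Y\cup Y'}v(y)$ by multiplicative idempotence. Every member of $WW'$ arises as some $Y\cup Y'$, and repeated terms collapse by additive idempotence. So $h(W)h(W')=h(WW')$. By (6), $h(W)+h(W')=h(W)+h(W')+h(WW')$, and by additive idempotence this is $h(W\cup W'\cup WW')=h(W+W')$. For the last statement: for $a\in X$, $h(\{\{a\}\})=\pi(Ua)$, and $\pi(\neg Ua)=0$ since $\pi$ is model-defining. For $a\notin X$, $\pi(Ua)=0$, so $\pi(\neg Ua)\ne0$, hence $\pi(\neg Ua)=1$. $\square$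

Homomorphisms commute with the evaluation of formulae, and all Gaifman graphs here are edgeless, so $\pi[\![\theta]\!]=h(\pi_X[\![\theta]\!])$ for all sentences $\theta$, local ones included. Therefore it suffices to find a local sentence $\varphi$ with
$$\pi_X[\![\varphi]\!]=\pi_X[\![\psi]\!]\quad\text{for all finite nonempty }A\text{ and all }X\subseteq A. \qquad (7)$$

## 11. Which sets occur: counting triples

Fix an $\mathrm{FO}(\{U\})$-sentence $\psi$ of quantifier rank $q$, put $c:=q+1$ and $W(A,X):=\pi_X[\![\psi]\!]$. Evaluation is invariant under isomorphism, so for $Y\subseteq X$ the truth of "$Y\in W(A,X)$" depends only on the triple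
$$(t,k,l)=(|Y|,\,|X\setminus Y|,\,|A\setminus X|).$$
Let $M$ be the set of triples with $t+k+l\ge1$ for which $Y\in W(A,X)$. Write $\sim_c$ for coordinatewise equality after applying $\min(\cdot,c)$. For example, $\psi=\exists x(Ux\wedge\forall y(y=x\vee\neg Uy))$ has $W(A,X)=\{\{b\}\}$ if $X=\{b\}$ and $W(A,X)=0$ if $|X|\ne1$, so $M=\{(1,0,l):l\ge0\}$.

**Step 1: $M$ is closed under $\sim_c$.** This makes $M$ a finite object. Applying Lemma 2 directly to $\pi_X$ is useless: the elements of $X$ have pairwise different values $\{\{a\}\}$, so each color class in $X$ has one element, and the colors change with $X$. The way out is to decide "$Y\in W$" by a homomorphism to $S$, after which only four colors remain.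

Let $t\ge1$ and $y\in Y$. Let $h_{Y,y}\colon\mathrm{Fr}(X)\to S$ be the homomorphism of Lemma 3 for $v(y)=e$, $v=1$ on $Y\setminus\{y\}$, and $v=0$ on $X\setminus Y$. By (1) and (2), $h_{Y,y}(W)=e$ iff some $Z\in W$ satisfies $y\in Z\subseteq Y$. We claim that $Y\in W(A,X)$ iff $h_{Y,y}(W(A,X))=e$ for one, equivalently every, $y\in Y$. If $Y\in W(A,X)$, take $Z=Y$; this gives the value $e$ for every $y$. Conversely, suppose the value is $e$ for one $y$, by means of $Z$. For $y'\in Y$, the transposition of $y$ and $y'$ preserves $A$, $X$, $Y$, hence $W(A,X)$, so it maps $Z$ to a member $Z_{y'}$ of $W(A,X)$ with $y'\in Z_{y'}\subseteq Y$. The union of all $Z_{y'}$ is $Y$, so $Y\in W(A,X)$ by union-closure.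

Now $h_{Y,y}(\pi_X[\![\psi]\!])$ is the value of $\psi$ under the literal valuation $h_{Y,y}\circ\pi_X$ in $S$. This valuation colors $A$ by the pairs $(Ua,\neg Ua)$ equal to $(e,0),(1,0),(0,0),(0,1)$, with class sizes $1,\ t-1,\ k,\ l$. (It is not model-defining on $X\setminus Y$, but Lemma 2 does not need that.) If two triples with $t\ge1$ are $\sim_c$-equivalent, then, as $c=q+1$, their entries $t-1,k,l$ agree after capping at $q$. By Lemma 2 the two values of $\psi$ agree. So one triple is in $M$ iff the other is.

For $t=0$ use the homomorphism of Lemma 3 with $v=0$ on all of $X$. It maps $W$ to $1$ if $\emptyset\in W$ and to $0$ otherwise. The resulting valuation has colors $(0,0)$ and $(0,1)$ with class sizes $k$ and $l$, and Lemma 2 applies again. As $c\ge1$, $\sim_c$ never relates $t=0$ to $t\ge1$, nor a triple of sum at least $1$ to $(0,0,0)$.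

**Step 2: closure properties of $M$.** They say which triples are forced by others with the same sum.

(a) If $(t,k,l)\in M$ and $k\ge1$, then $(t,k-1,l+1)\in M$. Let $Y\in W(A,X)$ have triple $(t,k,l)$, pick $z\in X\setminus Y$, and put $X'=X\setminus\{z\}$. The map $g(W)=\{Z\in W:Z\subseteq X'\}$ is a homomorphism $\mathrm{Fr}(X)\to\mathrm{Fr}(X')$: it preserves $0$ and $1$. It preserves products since $Z\cup Z'\subseteq X'$ iff both $Z,Z'\subseteq X'$, and therefore also sums. On literals, $g\circ\pi_X$ and $\pi_{X'}$ agree except at $\neg Uz$, where the values are $0\subseteq1$; in particular $g(\{\{z\}\})=0=\pi_{X'}(Uz)$. By monotonicity of the operations $g(\pi_X[\![\psi]\!])\subseteq\pi_{X'}[\![\psi]\!]$. As $Y\subseteq X'$, we get $Y\in W(A,X')$, and its triple there is $(t,k-1,l+1)$.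

(b) If $(t,k,l)\in M$ and $t,k\ge1$, then $(t+1,k-1,l)\in M$. By symmetry all $t$-subsets of $X$ lie in $W(A,X)$. Since $t\ge1$, a $(t+1)$-subset of $X$ is the union of two of its $t$-subsets, so it lies in $W(A,X)$ too.

Consequently, for triples of non-negative integers with the same sum:
$$\text{if }(t_0,k_0,l_0)\in M,\ t_0\ge1,\ t\ge t_0,\ l\ge l_0,\text{ then }(t,k,l)\in M; \qquad (8)$$
$$\text{if }(0,k_0,l_0)\in M,\ l\ge l_0,\text{ then }(0,k,l)\in M. \qquad (9)$$
For (8), note $k_0-k=(t-t_0)+(l-l_0)$ with $k\ge0$. Apply (b) $t-t_0$ times and (a) $l-l_0$ times; before each application the middle entry is at least $1$. For (9), apply (a) $l-l_0$ times.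

## 12. Local sentences for thresholds, and the normal form

**Step 1: building blocks.** We compute the values under $\pi_X$ of some basic local sentences. By idempotence, terms and factors depend only on the set $s$ of entries of a tuple.

* $E_t:=\exists^{\mathrm{sc}}_0(x_1,\dots,x_t)\bigwedge Ux_i$ for $t\ge1$ has value $\{Y\subseteq X:|Y|\ge t\}$. It is the sum of all $\{Y\}$ with $Y$ a $t$-subset of $X$, and the nonempty unions of $t$-subsets of $X$ are exactly the subsets with at least $t$ elements.
* $\bar E_l:=\exists^{\mathrm{sc}}_0(x_1,\dots,x_l)\bigwedge\neg Ux_i$ for $l\ge1$ has value $1$ if $|A\setminus X|\ge l$, else $0$. Put $E_0:=\bar E_0:=N_{\ge1}$, with value $1$.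
* $H_m:=\forall^{\mathrm{sc}}_0(x_1,\dots,x_m)\bigvee Ux_i$, for $|A|\ge m$, has value $\{Y\subseteq X:|A\setminus Y|\le m-1\}$. The factor of an $m$-set $s\subseteq A$ is the family of nonempty subsets of $s\cap X$. A member of the product is a union of nonempty sets $Z_s\subseteq s\cap X$, one for each $s$, so it meets every $m$-set. Conversely, if $Y\subseteq X$ meets every $m$-set, take $Z_s=s\cap Y$; their union is $Y$, since every element lies in some $m$-set. Finally, $Y$ meets every $m$-set iff $|A\setminus Y|\le m-1$.
* $\bar H_m:=\forall^{\mathrm{sc}}_0(x_1,\dots,x_m)\bigvee\neg Ux_i$, for $|A|\ge m$, has value $1$ if $|X|\le m-1$, else $0$. The factor of $s$ is $0$ if $s\subseteq X$ and $1$ otherwise.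
* $G_m:=\forall^{\mathrm{sc}}_0(x_1,\dots,x_m)\bigvee(Ux_i\vee\neg Ux_i)$, for $|X|\ge m$, has value $\{Y\subseteq X:|X\setminus Y|\le m-1\}$. The formula $Ux\vee\neg Ux$ has value $\{\{a\}\}$ at $a\in X$ and $1=\{\emptyset\}$ at $a\notin X$. So the factor of $s$ consists of the nonempty subsets of $s$ if $s\subseteq X$, and of all subsets of $s\cap X$ if $s\not\subseteq X$. Members of the product meet every $m$-subset of $X$. Conversely, if $Y\subseteq X$ meets every $m$-subset of $X$, choose $s\cap Y$ for $s\subseteq X$ and $\emptyset$ for $s\not\subseteq X$; the union is $Y$, since every element of $X$ lies in an $m$-subset of $X$.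

If $W,W'$ are upward closed in the power set of $X$, then $WW'=W\cap W'$: unions lie in both families, and $Y=Y\cup Y$. The values of $E_t$ ($t\ge1$), $H_m$, $G_m$ above are upward closed. The values of $\bar E_l$ and $\bar H_m$ are $0$ or $1$ and act as on-off conditions.

In the running example, $\exists x(Ux\wedge\forall y(y=x\vee\neg Uy))$ is captured by $E_1\wedge\bar H_2$. For $|A|\ge2$ the value is $\{Y\subseteq X: |Y|\ge1\}$ if $|X|\le1$ and $0$ otherwise, so $\{X\}$ if $|X|=1$, else $0$. For $|A|=1$, $\bar H_2$ is an empty product $1$ and $E_1$ gives the same.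

**Step 2: small universes.** For each $n_0$ with $1\le n_0<3c$ and each $(t,k,l)\in M$ with sum $n_0$, take the disjunct $N_{n_0}\wedge E_t\wedge\bar E_l$. For $|A|\neq n_0$ its value is $0$. For $|A|=n_0$ it contains every $Y$ with triple $(t,k,l)$, and it is contained in $W(A,X)$. Indeed, a member $Y$ with triple $(t',k',l')$ satisfies $l'\ge l$ and, if $t\ge1$, also $t'\ge t$, so (8) applies. If $t=0$, the only possible member is $Y=\emptyset$, and (9) applies.

**Step 3: large universes.** For each $\sim_c$-class of triples in $M$ with sum at least $3c$ pick a representative $\mu=(t,k,l)$ of sum at least $3c$; there are finitely many classes. Take the disjunct $N_{\ge3c}\wedge\chi_\mu$ with $\chi_\mu$ below. For $|A|=n\ge3c$ we verify two things.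

* Covering: every $Y$ with triple $\sim_c\mu$ lies in the value of $\chi_\mu$.
* Soundness: every $Y$ in the value, with triple $(t',k',l')$, lies in $W(A,X)$. For this we exhibit a triple $\sim_c\mu$ with sum $n$. It is in $M$ by Step 1 of Section 11, and then (8) or (9) gives $(t',k',l')\in M$.

Put $\bar t=\min(t,c)$ and $\bar l=\min(l,c)$. First let $t\ge1$.

(i) $k\ge c$. Let $\chi_\mu=E_{\bar t}\wedge\bar E_{\bar l}$. Its value is $\{Y:|Y|\ge\bar t\}$ if $|A\setminus X|\ge\bar l$, else $0$. Covering: a triple $\sim_c\mu$ has first entry at least $\bar t$ and last entry at least $\bar l$. Soundness: use $(\bar t,\,n-\bar t-\bar l,\,\bar l)$. Its middle entry is at least $3c-2c=c$, so it is $\sim_c\mu$; and $t'\ge\bar t\ge1$, $l'\ge\bar l$, so (8) applies.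

(ii) $k,l<c$; then $t\ge3c-2(c-1)\ge c$. Let $\chi_\mu=H_{k+l+1}\wedge\bar E_l$, where $k+l+1<3c\le n$. The value consists of the $Y$ with $k'+l'\le k+l$, provided $l'\ge l$. Covering: here $k'=k$ and $l'=l$. Soundness: use $(n-k-l,k,l)$, whose first entry is at least $c$. We have $t'=n-k'-l'\ge n-k-l$ and $l'\ge l$, so (8) applies.

(iii) $k<c$, $l\ge c$, $t\ge c$. Let $\chi_\mu=E_c\wedge\bar E_c\wedge G_{k+1}$. If $|X|<c$, then $E_c$ has value $0$, so the whole value is $0$, and no $Y\subseteq X$ has a triple $\sim_c\mu$, as that needs $t'\ge c$. If $|X|\ge c$, then $|X|\ge k+1$, so the formula for $G_{k+1}$ applies and the value consists of the $Y$ with $t'\ge c$ and $k'\le k$, provided $l'\ge c$. Covering: here $t'\ge c$, $k'=k$, $l'\ge c$. Soundness: use $(t_0,k,l_0)$ with $c\le t_0\le t'$, $c\le l_0\le l'$, $t_0+l_0=n-k$. Such $t_0,l_0$ exist since $t',l'\ge c$ and $2c\le n-k\le n-k'=t'+l'$. The triple is $\sim_c\mu$, and (8) applies.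

(iv) $k<c$, $l\ge c$, $1\le t<c$. Let $\chi_\mu=E_t\wedge\bar H_{t+k+1}$, where $t+k+1<3c\le n$. The value consists of the $Y$ with $t'\ge t$, provided $|X|=t'+k'\le t+k$. Covering: here $t'=t$, $k'=k$. Soundness: use $(t,k,n-t-k)$, whose last entry is at least $3c-2(c-1)\ge c$. We have $t'\ge t$ and $l'=n-t'-k'\ge n-t-k$, so (8) applies.

Now let $t=0$. As $c\ge1$, a triple $\sim_c\mu$ then belongs to $Y=\emptyset$.

(v) $k\ge c$. Let $\chi_\mu=\bar E_{\bar l}$, with value $\{\emptyset\}$ if $|A\setminus X|\ge\bar l$, else $0$. Covering: here $l'\ge\bar l$. Soundness: use $(0,n-\bar l,\bar l)$, whose middle entry is at least $2c\ge c$. As $l'\ge\bar l$, (9) applies to the triple $(0,k',l')$ of $\emptyset$.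

(vi) $k<c$; then $l\ge c$. Let $\chi_\mu=\bar H_{k+1}$, where $k+1\le c\le n$. The value is $\{\emptyset\}$ if $|X|\le k$, else $0$. Covering: here $|X|=k'=k$. Soundness: use $(0,k,n-k)$, whose last entry is at least $c$. As $l'=n-|X|\ge n-k$, (9) applies.

For $t\ge1$, either $k\ge c$ (case i), or $k<c$ and then $l<c$ (case ii) or $l\ge c$ with $t\ge c$ (case iii) or $t<c$ (case iv). For $t=0$, cases (v) and (vi) cover everything.

**Step 4: assembly.** Let $\varphi$ be the disjunction of all disjuncts from Steps 2 and 3, or $\exists^{\mathrm{sc}}_0(x_1)\,\mathrm{false}$ if there are none. It is a local sentence in the original sense: each building block uses the same local formula for all its variables. Its value under $\pi_X$ is the union-closure of the union of the values of the disjuncts. Let $|A|=n$. If $n<3c$, only the disjuncts with $N_n$ can be non-zero; if $n\ge3c$, only those with $N_{\ge3c}$. All their values are contained in $W(A,X)$, which is union-closed, so $\pi_X[\![\varphi]\!]\subseteq W(A,X)$. Conversely, let $Y\in W(A,X)$. Its triple is in $M$ and has sum $n$. For $n<3c$ its own disjunct contains $Y$; for $n\ge3c$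 the disjunct of its $\sim_c$-class contains $Y$. Hence $\pi_X[\![\varphi]\!]=W(A,X)=\pi_X[\![\psi]\!]$ for all $A$ and all $X\subseteq A$. This is (7), and by Lemma 3 $\varphi\equiv_{\mathcal F}\psi$. Together with Section 8 and the case $\tau=\emptyset$ in Section 9, this proves Theorem 3. $\blacksquare$
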